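# Distances between the degree classes of $W^{N/p,p}(\mathbb S^N;\mathbb S^N)$

## 1. A first guess: the distance grows like $|d_1-d_2|^{1/p}$

Let $N\ge 1$, $1\le p<\infty$, and consider maps from the sphere $\mathbb S^N$ to itself with "$N/p$ derivatives in $L^p$". Such maps have a degree in $\mathbb Z$. How far apart are the maps of degree $d_1$ and the maps of degree $d_2$?

The answer one would first guess is: comparable to $|d_1-d_2|^{1/p}$. A bubble of degree one can be made as small as we like, and since $sp=N$ its $p$-th power energy does not depend on its size. Changing the degree by $m$ should cost $m$ bubbles, so energy about $m$, so norm about $m^{1/p}$. We first make the question precise, then test the guess. It will be right, but there is a trap.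

**Definition (spaces and semi-norms).** Put $s=N/p$ and
$$W^{s,p}(\mathbb S^N;\mathbb S^N)=\{f\in W^{s,p}(\mathbb S^N;\mathbb R^{N+1}):|f|=1\text{ a.e.}\}.$$
If $s=k\ge1$ is an integer, $|u|_{W^{s,p}}=\|D^ku\|_{L^p}$. If $s=k+\sigma$ with $k\ge0$ an integer and $0<\sigma<1$,
$$|u|_{W^{s,p}}^p=\int_{\mathbb S^N}\int_{\mathbb S^N}\frac{|D^ku(x)-D^ku(y)|^p}{|x-y|^{N+\sigma p}}\,dx\,dy ,\qquad D^0u=u.$$
For $k\ge1$, $D^ku$ may be read in either of two ways: as the covariant derivative, viewed as an $\mathbb R^{(N+1)^k}$-valued function (for each component of $u$) that vanishes when a normal vector is inserted; or as $D^kU|_{\mathbb S^N}$ with $U(x)=u(x/|x|)$. Everything below holds for both readings. The full norm is $\|u\|_{W^{s,p}}=\sum_{j\le k}\|D^ju\|_{L^p}+|u|_{W^{s,p}}$, and it is equivalent to the norms defined through finitely many charts.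

When $p>N$ we have $k=0$, $\sigma=N/p$, and since $N+\sigma p=2N$,
$$|u|^p_{W^{N/p,p}}=\iint\frac{|u(x)-u(y)|^p}{|x-y|^{2N}}\,dx\,dy. \tag{1}$$

*Example.* Let $N=1$, $p=2$ and $u(e^{i\alpha})=\sum_n a_ne^{in\alpha}$. By Parseval,
$$|u|^2_{W^{1/2,2}}=\int\!\!\int\frac{|u(e^{i(\alpha+\beta)})-u(e^{i\alpha})|^2}{|e^{i\beta}-1|^2}\,d\alpha\,d\beta=2\pi\sum_n|a_n|^2\int\Big|\frac{e^{in\beta}-1}{e^{i\beta}-1}\Big|^2d\beta=4\pi^2\sum_n|n|\,|a_n|^2, \tag{2}$$
because for $n\ne 0$ the quotient has modulus $|1+e^{i\beta}+\dots+e^{i(|n|-1)\beta}|$, whose square integrates to $2\pi|n|$. So $z^d$ has semi-norm $2\pi|d|^{1/2}$, in line with the guess.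

**Definition (degree).** Since $sp=N$, maps in $W^{N/p,p}(\mathbb S^N;\mathbb S^N)$ lie in VMO: their mean oscillation over balls of radius $t$ tends to $0$ uniformly as $t\to0$. Hence the Brezis–Nirenberg degree $\deg f\in\mathbb Z$ is defined. We use three facts: it is the usual degree for smooth (or continuous) maps; it is continuous with respect to the $W^{N/p,p}$ semi-norm; it is attached to the VMO map and not to the space in which we view it.

*Example.* Such maps need not be continuous. On $\mathbb S^1$ let $\psi(x)=\log\log(4/|x-1|)$, so $e^{i\psi}$ winds forever, but slowly, near $x=1$. The function $U(w)=\log\log(4/|w-1|)$ on the unit disc has finite Dirichlet energy, since $\int_0^2\frac{dr}{r\log^2(4/r)}<\infty$. By (2), $|u|^2_{W^{1/2,2}}=2\pi\int|\nabla V|^2$, where $V$ is the harmonic extension of $u$ to the disc (its energy is $2\pi\sum|n||a_n|^2$), and $V$ has the least energy among extensions. Let $F_m(\tau)=e^{i\tau}-e^{im}$ for $\tau>m$ and $F_m(\tau)=0$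 for $\tau\le m$. For $M>m$ the function $F_m(\min(U,M))$ is a Lipschitz extension of its boundary values, with energy at most $\int_{\{U>m\}}|\nabla U|^2$. Letting $M\to\infty$ (Fatou), $|F_m(\psi)|^2_{W^{1/2,2}}\le2\pi\int_{\{U>m\}}|\nabla U|^2\to0$ as $m\to\infty$. As $e^{i\psi}=e^{i\min(\psi,m)}+F_m(\psi)$, the map $e^{i\psi}$ lies in $W^{1/2,2}$, and it is the limit of the maps $e^{i\min(\psi,m)}$, which are continuous with a continuous phase, hence of degree $0$. So $\deg e^{i\psi}=0$.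

**Definition (distances).** Let $\mathcal E_d=\{f\in W^{N/p,p}(\mathbb S^N;\mathbb S^N):\deg f=d\}$ and
$$\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})=\sup_{f\in\mathcal E_{d_1}}\inf_{g\in\mathcal E_{d_2}}|f-g|_{W^{N/p,p}},$$
$$H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})=\max\{\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2}),\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_2},\mathcal E_{d_1})\}.$$

It is known that $H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\le C_{p,N}|d_1-d_2|^{1/p}$. The question, from Haim Brezis, Petru Mironescu and Itai Shafrir, "Distances between homotopy classes of $W^{s,p}(\mathbb S^N;\mathbb S^N)$", arXiv:1606.04687 (2016), is whether the matching lower bound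
$$H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\ge C'_{p,N}|d_1-d_2|^{1/p}\qquad\forall\,d_1,d_2\in\mathbb Z$$
holds for every $N\ge1$ and $1\le p<\infty$.

**Tests with $d_1=0$.** Take $f$ constant, so that $|f-g|=|g|$. The guess then says that a map of degree $d$ has energy at least $c|d|$. By hand:

* $N=p=1$: the winding number satisfies $2\pi|\deg g|\le\int|g'|$, so $|g|_{W^{1,1}}\ge2\pi|d|$.
* $p=N$, $g$ smooth: $|\mathbb S^N|\deg g$ is the integral of the Jacobian of $g$, so $|\deg g|\le C\int|\nabla g|^N$.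
* $N=1$, $p=2$, $g=\sum a_ne^{in\alpha}$ smooth: $\deg g=\frac1{2\pi i}\int\bar g\,g'\,d\alpha=\sum n|a_n|^2$, so by (2) $|g|^2_{W^{1/2,2}}\ge4\pi^2|\deg g|$.

So far the guess passes.

## 2. Two maps of degrees $1$ and $-1$ that almost coincide

For $d_1\neq0$ the first thing to try is the triangle inequality: if $|g|_{W^{N/p,p}}\ge c|\deg g|^{1/p}$ for all $g$, then
$$|f-g|\ge|g|-|f|\ge c|d_2|^{1/p}-|f|\qquad(\deg f=d_1,\ \deg g=d_2).$$
But $|f|\ge c|d_1|^{1/p}$ for every $f$ of degree $d_1$. So the right side is at most $c(|d_2|^{1/p}-|d_1|^{1/p})$, which is useless when $|d_2|\le|d_1|$. For $d_2=-d_1$ it says nothing, in either order of the two classes.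

This is not only a weakness of the method. Let $N=1$, $p=2$. I claim that *there are maps $f$ of degree $1$ and $g$ of degree $-1$ with $|f-g|_{W^{1/2,2}}$ as small as we like*.

For $0<\varepsilon<1$ let
$$\theta(r)=\frac\pi2\min\Big\{1,\frac{\log_+(1/r)}{\log(1/\varepsilon)}\Big\},$$
which is $\frac\pi2$ for $r\le\varepsilon$ and $0$ for $r\ge1$. Define a phase $\varphi$ along the circle, with $x=e^{i\alpha}$: $\varphi=\theta(|x-1|)$ for $\alpha\in[-\frac\pi3,0]$; $\varphi=\pi-\theta(|x-1|)$ on $[0,\frac\pi3]$; $\varphi=\pi$ on $[\frac\pi3,\frac{2\pi}3]$; $\varphi=\pi+\theta(|x+1|)$ on $[\frac{2\pi}3,\pi]$; $\varphi=2\pi-\theta(|x+1|)$ on $[\pi,\frac{4\pi}3]$; $\varphi=2\pi$ on $[\frac{4\pi}3,\frac{5\pi}3]$. Then $\varphi$ is Lipschitz and increases by $2\pi$ around the circle, so $f=e^{i\varphi}$ has degree $1$ and $g=\bar f$ has degree $-1$. Moreover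
$$f-g=2i\sin\varphi,\qquad \sin\varphi(x)=\sin\theta(|x-1|)-\sin\theta(|x+1|).$$
The function $U(w)=\sin\theta(|w-1|)-\sin\theta(|w+1|)$ extends $\sin\varphi$ to the disc, its two terms live on the disjoint discs $|w\mp1|<1$, and its Dirichlet energy is at most
$$2\int_\varepsilon^1\frac{\pi^2}{4r^2\log^2(1/\varepsilon)}\,2\pi r\,dr=\frac{\pi^3}{\log(1/\varepsilon)} .$$
As recalled in Section 1, $|\sin\varphi|^2_{W^{1/2,2}}\le2\pi\cdot\pi^3/\log(1/\varepsilon)$, so $|f-g|^2_{W^{1/2,2}}\le8\pi^4/\log(1/\varepsilon)\to0$.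

So no argument that uses only $\deg f=d_1$ can succeed. The supremum over $f$ in $\operatorname{Dist}$ has to be used, and $f$ has to be chosen.

Look at what went wrong. Write $h=g-f=-2i\sin\varphi$. Near $x=1$, $h$ stays close to $-2i$, while $f$ stays close to $i$. This is consistent with $|f+h|=1$ because $f$ avoids the direction $h/|h|=-i$ there. Had $f$ taken the value $-i$ at some nearby point, then at that point $|f+h|\approx3$, which is impossible. In general, if $h$ is nearly constant, $h\approx h_0\ne0$, on a ball where $f$ takes the value $h_0/|h_0|$, then at such a point $|g|=|f+h|\approx1+|h_0|>1$. **So we choose $f$ to cover the whole sphere inside every ball of a fixed small radius $\delta$.** Then $h$ cannot be large without oscillating at scale $\delta$, and oscillation is what the semi-norm measures. The result is stronger than what was asked: one $f$ serves for all $g$.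

**Theorem 1.** *For all $N\ge1$ and $1\le p<\infty$ there is $C'=C'_{p,N}>0$ such that for every $d_1\in\mathbb Z$ there is a smooth $f\in\mathcal E_{d_1}$ with*
$$|f-g|_{W^{N/p,p}}\ge C'\,|\deg g-d_1|^{1/p}\qquad\text{for all }g\in W^{N/p,p}(\mathbb S^N;\mathbb S^N).$$
*Hence $\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\ge C'|d_1-d_2|^{1/p}$ for all $d_1,d_2\in\mathbb Z$, and a fortiori $H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\ge C'|d_1-d_2|^{1/p}$.*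

So the answer to the question is yes.

**Conventions.** $|x-y|$ is the chordal distance, $B_t(x)=\{y\in\mathbb S^N:|x-y|<t\}$, $\Pi(z)=z/|z|$. $\operatorname{Lip}$ refers to chordal distance. A gradient bound $L$ gives geodesic Lipschitz constant $L$ and chordal one at most $\frac\pi2L$; conversely a chordal Lipschitz constant $L$ bounds all directional derivatives by $L$. Constants $C,c>0$ depend only on $N$ and $p$ and may change from line to line. Fix $\zeta\in C_c^\infty([0,1))$ with $0\le\zeta\le1$, $\zeta=1$ on $[0,\frac12]$, and put $\Phi(y)=(1-\zeta(2|y|))\,\Pi(y)$, $\Phi(0)=0$. Then $\Phi\in C^\infty(\mathbb R^{N+1};\mathbb R^{N+1})$ (it vanishes for $|y|\le\frac14$) and $\Phi=\Pi$ on $\{|y|\ge\frac12\}$.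

## 3. Maps that cover the sphere inside every small ball

*Example on the circle.* Let $f(z)=z^d$, $|d|\ge4$, $\delta=2\pi/|d|$. Every $B_\delta(x)$ is an arc of length $4\arcsin(\delta/2)\ge2\delta=4\pi/|d|$, so $f(B_\delta(x))=\mathbb S^1$, while $\operatorname{Lip}f\le|d|=2\pi/\delta$. Here $\delta$ is tied to $d$, and $d=0$ is excluded. We want any degree, any small $\delta$, and a Lipschitz constant of the optimal order $1/\delta$.

**Lemma 2.** *There is $K=K(N)\ge1$ such that for every $d\in\mathbb Z$ and all small $\delta>0$ (depending on $d$) there is $f\in C^\infty(\mathbb S^N;\mathbb S^N)$ with $\deg f=d$, $\operatorname{Lip}f\le K/\delta$ and $f(B_\delta(x))=\mathbb S^N$ for every $x\in\mathbb S^N$.*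

*Proof.* The plan is to place many small bubbles, each surjective, of degrees $\pm1$ or $0$, on a $\delta$-net.

**Step 1: the model bubbles.** We construct smooth surjective maps $b_1,b_{-1},b_0:\mathbb R^N\to\mathbb S^N$, equal to a fixed point $e$ for $|y|\ge\frac12$, with degrees $1,-1,0$ (the degree counts, with signs, the preimages of a regular value other than $e$). Let $\theta(r)$ be smooth, linear near $r=0$ with $\theta(0)=0$, with $\theta'>0$ while $\theta<\pi$, and $\theta=\pi$ for $r\ge\frac12$. The map $b(y)=\big(\frac{\sin\theta(|y|)}{|y|}y,\cos\theta(|y|)\big)$ is smooth, equals $e=(0,-1)$ for $|y|\ge\frac12$, and is a diffeomorphism of $\{\theta<\pi\}$ onto $\mathbb S^N\setminus\{e\}$. So it is surjective and has degree $\pm1$; composing with a reflection of $\mathbb R^N$ gives the other sign. For $b_0$ take $|a|=\frac14$ and put $b_0(y)=b_1(4(y-a))$ on $|y-a|<\frac18$, $b_0(y)=b_{-1}(4(y+a))$ on $|y+a|<\frac18$, and $b_0=e$ elsewhere.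

**Step 2: the net.** Let $x_1,\dots,x_M$ be a maximal set with $|x_i-x_j|\ge\delta/2$ for $i\ne j$. By maximality every $x$ satisfies $|x-x_i|<\delta/2$ for some $i$. The balls $B_{\delta/4}(x_i)$ are disjoint. The balls $B_{\delta/2}(x_i)$ cover $\mathbb S^N$ and each has measure at most $C\delta^N$, so $M\ge c\,\delta^{-N}\ge|d|$ for $\delta$ small.

**Step 3: gluing.** Let $P_i(x)$ be the orthogonal projection of $x-x_i$ on $T_{x_i}\mathbb S^N\simeq\mathbb R^N$, with the identification chosen so that $P_i$, a diffeomorphism of the open hemisphere centered at $x_i$ onto the unit ball, preserves orientation. With $r=|x-x_i|$ we have $x\cdot x_i=1-\frac{r^2}2$, so on this hemisphere (where $r^2<2$)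
$$|P_i(x)|^2=1-(x\cdot x_i)^2=r^2-\tfrac14r^4\ge\tfrac12r^2 .$$
Hence on the hemisphere $|P_i|<\delta/8$ implies $r<\sqrt2\,\delta/8<\delta/4$, that is, $\{|P_i|<\delta/8\}\subset B_{\delta/4}(x_i)$. Put $f=b_{\sigma_i}(8P_i/\delta)$ on $B_{\delta/4}(x_i)$ and $f=e$ elsewhere, with $\sigma_i=\operatorname{sgn}d$ for $|d|$ of the indices and $\sigma_i=0$ for the others. Now $b_{\sigma_i}(8P_i/\delta)=e$ where $|P_i|\ge\delta/16$, and near $\partial B_{\delta/4}(x_i)$ we have $|P_i|\ge r/\sqrt2>\delta/16$. So $f$ is smooth.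

**Step 4: the three properties.** Counting preimages of a regular value different from $e$, $\deg f=\sum_i\sigma_i=d$. Since $|\nabla P_i|\le C$, $|\nabla f|\le C/\delta$, so $\operatorname{Lip}f\le K/\delta$ with $K=K(N)\ge1$. Finally $P_i$ maps $\{|P_i|<\delta/8\}\subset B_{\delta/4}(x_i)$ onto the ball of radius $\delta/8$, so $f(B_{\delta/4}(x_i))\supset b_{\sigma_i}(\{|y|<1\})=\mathbb S^N$. Given $x$, choose $i$ with $|x-x_i|<\delta/2$. Then $B_{\delta/4}(x_i)\subset B_\delta(x)$, so $f(B_\delta(x))=\mathbb S^N$. $\square$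

**Setup for all cases.** Fix $d_1$, take $f$ from Lemma 2 with $d=d_1$ and some admissible $\delta\le\frac1{10}$, and for a competitor $g$ write $h=g-f$. It suffices to prove
$$|\deg g-d_1|\le C\,|h|^p_{W^{N/p,p}}\qquad\text{for all }g\in W^{N/p,p}(\mathbb S^N;\mathbb S^N), \tag{3}$$
with $C$ depending only on $N,p$, in particular not on $\delta$; then $C'=C^{-1/p}$ works in Theorem 1. Two facts are used throughout: $|h|\le2$, and expanding $|f+h|^2=1=|f|^2$,
$$2f\cdot h=-|h|^2\le0. \tag{4}$$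

There are three cases: $N=p=1$ (Section 4), $p>N$ (Sections 5 and 6), and $N\ge2$, $1\le p\le N$ (Section 7). They cover all $(N,p)$.

## 4. The circle with $p=1$

This case shows the mechanism without technicalities. Here $|u|_{W^{1,1}}=\int_{\mathbb S^1}|u'|$ and $g\in W^{1,1}(\mathbb S^1;\mathbb S^1)$ is absolutely continuous. Let $A=\{x:|h(x)|\ge1\}$.

**Step 1: the set where $h$ is large is small.** Let $x\in A$, $e=h(x)/|h(x)|$, and pick $x'\in B_\delta(x)$ with $f(x')=e$. By (4),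
$$0\ge f(x')\cdot h(x')=e\cdot h(x)+e\cdot(h(x')-h(x))=|h(x)|+e\cdot(h(x')-h(x)),$$
so $|h(x')-h(x)|\ge|h(x)|\ge1$. As $B_\delta(x)$ is an arc, $\int_{B_\delta(x)}|h'|\ge1$. Integrate over $x\in A$; since $B_\delta(y)$ has length $4\arcsin(\delta/2)\le\pi\delta$,
$$|A|\le\int_A\int_{B_\delta(x)}|h'(y)|\,dy\,dx\le\pi\delta\,\|h'\|_{L^1}.$$

**Step 2: only $A$ contributes to the change of degree.** Let $\chi:\mathbb S^1\to\mathbb S^1$ be $\chi(e^{i\alpha})=1$ for $|\alpha|\le\frac\pi3$ and $\chi(e^{i\alpha})=e^{\frac{3i}2(\alpha-\pi/3)}$ for $\alpha\in[\frac\pi3,\frac{5\pi}3]$. The phase grows by $\frac32\cdot\frac{4\pi}3=2\pi$, so $\chi$ has degree $1$; its Lipschitz constant in arclength is $\frac32$. In complex notation $|g\bar f-1|=|g-f|=|h|$, and $|e^{i\alpha}-1|<1$ exactly when $|\alpha|<\frac\pi3$ (for $|\alpha|\le\pi$). So $\chi(g\bar f)=1$ on the open set $\mathbb S^1\setminus A$. Also $\deg\chi(g\bar f)=\deg(g\bar f)=\deg g-\deg f$. Since $|(g\bar f)'|\le|g'|+|f'|$,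 $|g'|\le|h'|+|f'|$ and $|f'|\le K/\delta$,
$$|\deg g-\deg f|\le\frac1{2\pi}\cdot\frac32\int_A(|g'|+|f'|)\le\frac3{4\pi}\Big(\|h'\|_{L^1}+\frac{2K}\delta|A|\Big)\le\frac{3(1+2\pi K)}{4\pi}\,\|h'\|_{L^1}.$$
The factor $1/\delta$ from $f'$ has cancelled against the $\delta$ in Step 1. This is (3) for $N=p=1$.

**What does not carry over.** Step 1 compares values of $h$ at single points, which works because $\int|h'|$ controls the oscillation of $h$. For $N=1$, $p=2$ it fails: in Section 2, $\sin\varphi$ takes all values in $[-1,1]$ although its semi-norm is tiny. Step 2 integrates $|g'|$, which need not exist when $s<1$. The cure for both is to average. We replace $h(x)$ by its mean over a ball of radius $T\ll\delta$ around $x$; we use not one point $x'$ but a whole ball $B_T(x')$, on which $f$ is still almost $f(x')$; and we compute the degree from averages of $g$ at all scales $t\le T$.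

## 5. Counting the pairs across which $h$ oscillates

**Proposition 3.** *Let $f$ be as in Lemma 2, with $\delta\le\frac1{10}$. For every $g\in C^\infty(\mathbb S^N;\mathbb S^N)$, with $h=g-f$ and $P=\{(y,z):|h(y)-h(z)|\ge\frac18\}$,*
$$|\deg g-\deg f|\le C_N\iint_P\frac{dy\,dz}{|y-z|^{2N}} .$$

*Proof.* In this proof constants depend only on $N$ (and on $K=K(N)$).

**Step 1: averages of $g$.** For $0<t\le1$ put
$$k_t(x,y)=\frac{\zeta(|x-y|/t)}{Z(t)},\qquad Z(t)=\int\zeta(|x-y|/t)\,dy,\qquad G(x,t)=\int k_t(x,y)g(y)\,dy .$$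
By symmetry $Z(t)$ does not depend on $x$, and $Z(t)\ge|B_{t/2}(x)|\ge ct^N$. Since $\zeta=1$ near $0$, $k_t(x,y)$ is smooth in $(x,y,t)$. Clearly
$$\int k_t(x,y)\,dy=1,\qquad0\le k_t(x,y)\le Ct^{-N}\mathbf 1_{|x-y|<t},\qquad|G|\le1 .$$
Further $|\nabla_xk_t|\le Ct^{-1}t^{-N}\mathbf1_{|x-y|<t}$. The same bound holds for $|\partial_tk_t|$, because $|\partial_t\zeta(r/t)|=\frac r{t^2}|\zeta'(r/t)|\le C/t$ for $r<t$ and so $|Z'(t)|\le Ct^{N-1}$. As $|B_t(x)|\le Ct^N$,
$$|\nabla_xG|+|\partial_tG|\le C/t .$$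
As $g$ is continuous, $G(\cdot,t)\to g$ uniformly as $t\to0$. Set
$$T=\frac{\delta}{16K}.$$

**Step 2: a degree formula along homotopies that leave the sphere.** The purpose is to bound the change of degree by the size of the set where a homotopy comes close to $0$. Let $\omega_0=\sum_i(-1)^{i-1}y_i\,dy_1\wedge\cdots\widehat{dy_i}\cdots\wedge dy_{N+1}$. Then $d\omega_0=(N+1)\,dy_1\wedge\cdots\wedge dy_{N+1}$, and $\omega_0$ restricts to the volume form of $\mathbb S^N$. For smooth $u:\mathbb S^N\to\mathbb R^{N+1}$ put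
$$\mathcal D(u)=\frac1{|\mathbb S^N|}\int_{\mathbb S^N}(\Phi\circ u)^*\omega_0 .$$
If $|u|\ge\frac12$ everywhere, then $\Phi\circ u=\Pi u$ maps into $\mathbb S^N$ and $\mathcal D(u)=\deg\Pi u$. For smooth $H$ on $\mathbb S^N\times[a,b]$ with $|H|\le1$, Stokes' theorem on $\mathbb S^N\times[a,b]$ gives
$$|\mathcal D(H(\cdot,b))-\mathcal D(H(\cdot,a))|\le C\int|\det D(\Phi\circ H)|,\qquad|\det D(\Phi\circ H)|\le C|\nabla_xH|^N|\partial_tH|,$$
the second by Hadamard's inequality and the boundedness of $D\Phi$ on the unit ball. Moreover $\det D(\Phi\circ H)=0$ where $|H|\ge\frac12$: there $D\Phi=D\Pi$ (on $|y|=\frac12$ by continuity), which has rank $N$.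

**Step 3: two homotopies from $g$ to $f$.** First let $H_1=G$ on $[t_0,T]$, with $t_0$ so small that $G(\cdot,t_0)$ is uniformly close to $g$, hence $|G(\cdot,t_0)|\ge\frac12$ and $\mathcal D(G(\cdot,t_0))=\deg g$. Here the determinant is at most $Ct^{-N}\cdot t^{-1}$. Then let $H_2(x,\lambda)=(1-\lambda)G(x,T)+\lambda f(x)$ on $[0,1]$, which ends at $\mathcal D(f)=\deg f$. We have $|H_2|\le1$, $|\nabla_xH_2|\le C/T+CK/\delta\le C/\delta$ and $|\partial_\lambda H_2|\le2$. Adding up,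
$$|\deg g-\deg f|\le C\int_{t_0}^T\!\!\int_{\{|G(x,t)|<1/2\}}\frac{dx\,dt}{t^{N+1}}+C\delta^{-N}|Z_2|,\qquad Z_2=\Big\{x:\min_{\lambda\in[0,1]}|H_2(x,\lambda)|<\tfrac12\Big\}. \tag{5}$$

**Step 4: the first term.** If an average of $g$ at scale $t\le T$ is short, then $g$ oscillates at scale $t$; at this scale $f$ hardly moves, so it is $h$ that oscillates. Let $|G(x,t)|<\frac12$, $t\le T$. Since $|g|=1$, $|g(y)-G(x,t)|\ge\frac12$ for every $y$, and since $G(x,t)$ is the $k_t(x,\cdot)$-mean of $g$,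
$$\iint k_t(x,y)k_t(x,z)|g(y)-g(z)|\,dy\,dz\ge\int k_t(x,y)|g(y)-G(x,t)|\,dy\ge\tfrac12 .$$
For $y,z\in B_t(x)$, $|f(y)-f(z)|\le2tK/\delta\le2TK/\delta=\frac18$. So
$$\iint k_t(x,y)k_t(x,z)|h(y)-h(z)|\,dy\,dz\ge\tfrac12-\tfrac18=\tfrac38 .$$
Off $P$ the integrand factor $|h(y)-h(z)|$ is below $\frac18$, and it never exceeds $4$. Thus $\frac38\le\frac18+4\iint_Pk_tk_t$, so $\iint_Pk_tk_t\ge\frac1{16}$, and by the bound on $k_t$,
$$1\le Ct^{-2N}\,|P\cap B_t(x)^2| .$$
If $y,z\in B_t(x)$, then $x\in B_t(y)$, a set of measure at most $Ct^N$, and $|y-z|<2t$. By Fubini the first term of (5) is at most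
$$C\int_0^T\!\!\int\frac{|P\cap B_t(x)^2|}{t^{3N+1}}\,dx\,dt\le C\iint_P\int_{|y-z|/2}^\infty t^{N}\,t^{-3N-1}\,dt\,dy\,dz\le C\iint_P\frac{dy\,dz}{|y-z|^{2N}} .$$

**Step 5: the second term.** This is where the covering property of $f$ enters. Let $x\in Z_2$. For some $\lambda$,
$$\tfrac12>|f(x)+(1-\lambda)(G(x,T)-f(x))|\ge1-|G(x,T)-f(x)|,$$
so $|G(x,T)-f(x)|>\frac12$. Let
$$h_0=\int k_T(x,z)h(z)\,dz,\qquad a=|h_0| .$$
Since $|f(z)-f(x)|\le KT/\delta=\frac1{16}$ on $B_T(x)$, and $h_0=G(x,T)-\int k_T(x,z)f(z)\,dz$, we get $a\ge\frac12-\frac1{16}=\frac7{16}$. So $h$ is large on average near $x$.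

By Lemma 2 there is $x'\in B_\delta(x)$ with $f(x')=h_0/a$. Let $y\in B_T(x')$; then $|f(y)-f(x')|\le\frac1{16}$. By (4) and $|h|\le2$,
$$0\ge f(y)\cdot h(y)=f(x')\cdot h_0+f(x')\cdot(h(y)-h_0)+(f(y)-f(x'))\cdot h(y)\ge a-|h(y)-h_0|-\tfrac18 .$$
Thus $|h(y)-h_0|\ge\frac7{16}-\frac2{16}=\frac5{16}$ for every $y\in B_T(x')$. As $h_0$ is a mean, $\int k_T(x,z)|h(y)-h(z)|\,dz\ge\frac5{16}$. Splitting as in Step 4, $\frac5{16}\le\frac18+4\int_{\{z:(y,z)\in P\}}k_T(x,z)\,dz$, so the $k_T(x,\cdot)$-measure of $\{z:(y,z)\in P\}$ is at least $\frac14(\frac5{16}-\frac18)=\frac3{64}$. Since $k_T\le CT^{-N}$, the part of this set in $B_T(x)$ has Lebesgue measure at least $cT^N\ge c\,\delta^N$.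

Now integrate over $y\in B_T(x')$, a ball of measure at least $cT^N\ge c\,\delta^N$. As $B_T(x')$ and $B_T(x)$ lie in $B_{2\delta}(x)$,
$$|P\cap B_{2\delta}(x)^2|\ge c\,\delta^{2N}\qquad\text{for every }x\in Z_2 .$$
Integrate over $x\in Z_2$ and use Fubini; $y,z\in B_{2\delta}(x)$ forces $|y-z|<4\delta$ and $x\in B_{2\delta}(y)$:
$$c\,\delta^{2N}|Z_2|\le\iint_{P\cap\{|y-z|<4\delta\}}|B_{2\delta}(y)|\,dy\,dz\le C\delta^N(4\delta)^{2N}\iint_P\frac{dy\,dz}{|y-z|^{2N}} .$$
That is, $\delta^{-N}|Z_2|\le C\iint_P|y-z|^{-2N}dy\,dz$. Insert this and Step 4 in (5). $\square$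

## 6. The range $p>N$

On $P$ we have $1\le8^p|h(y)-h(z)|^p$. So Proposition 3 and (1) give, for smooth $g$,
$$|\deg g-d_1|\le C\,8^p\,|f-g|^p_{W^{N/p,p}} ,$$
which is (3). To reach all $g$ we need smooth approximations *with values in the sphere*.

**Lemma 4.** *Let $p>N$, $s=N/p\in(0,1)$, $g\in W^{s,p}(\mathbb S^N;\mathbb S^N)$. There are $g_j\in C^\infty(\mathbb S^N;\mathbb S^N)$ with $|g_j-g|_{W^{s,p}}\to0$. By continuity of the degree, $\deg g_j=\deg g$ for large $j$.*

*Proof.* Write $dm=|x-y|^{-2N}dx\,dy$, so that $|u|^p_{W^{s,p}}=\iint|u(x)-u(y)|^p\,dm$.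

**Step 1: averaging over rotations.** This mollifier is chosen because $m$ is invariant under $(x,y)\mapsto(Rx,Ry)$. Let $dR$ be normalized Haar measure on $SO(N+1)$, $|R-I|$ the Hilbert–Schmidt norm, $\rho_t(R)=c_t\,\zeta(|R-I|/t)$ with $\int\rho_t\,dR=1$, and
$$g_t(x)=\int\rho_t(R)\,g(Rx)\,dR .$$
If $x=Qx_0$ with $x_0$ fixed, then substituting $S=RQ$ gives $g_t(Qx_0)=\int\rho_t(SQ^{-1})g(Sx_0)\,dS$, which is smooth in $Q$. Since $Q\mapsto Qx_0$ has local smooth sections, $g_t$ is smooth.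

**Step 2: convergence in the semi-norm.** The function $(x,y)\mapsto g(x)-g(y)$ is in $L^p(m)$. By the invariance of $m$ and the density of $C_c(\mathbb S^N\times\mathbb S^N\setminus\text{diagonal})$ in $L^p(m)$, $|g\circ R-g|_{W^{s,p}}\to0$ as $R\to I$. By Minkowski, $|g_t-g|_{W^{s,p}}\le\int\rho_t(R)|g\circ R-g|_{W^{s,p}}dR\to0$. Likewise $g_t\to g$ in $L^p$.

**Step 3: the law of $Rx$.** To compare $g_t(x)$ with averages over $B_t(x)$ we show that under $\rho_t\,dR$ the point $z=Rx$ has a density at most $Ct^{-N}\mathbf 1_{B_t(x)}(z)$, for $t\le1$. First, $|Rx-x|\le|R-I|<t$. For $z\ne-x$ let $Q_z$ be the rotation in the plane of $x,z$ taking $x$ to $z$ ($Q_x=I$), and write $R=Q_zS$ with $z=Rx$, so $Sx=x$. Under Haar measure $z$ is uniformly distributed. Replacing $R$ by $RS_0$ with $S_0x=x$ leaves $z$ unchanged and turns $S$ into $SS_0$, so, given $z$, $S$ follows Haar measure on the stabilizer $\simeq SO(N)$. Hence Haar measure is $\frac{dz}{|\mathbb S^N|}\otimes dS$.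 If $|R-I|<t$, then $|S-I|=|Q_z^{-1}R-I|\le|R-I|+|Q_z^{-1}-I|\le Ct$, since $|Q_z-I|=\sqrt2\,|z-x|$. So for measurable $A\subset\mathbb S^N$ the set $\{R:|R-I|<t,\ Rx\in A\}$ has measure at most $C|A|\,t^{\dim SO(N)}$. Also $1\ge c_t\,|\{|R-I|\le t/2\}|$ gives $c_t\le Ct^{-\dim SO(N+1)}$. As $\dim SO(N+1)-\dim SO(N)=\frac{(N+1)N}2-\frac{N(N-1)}2=N$, the density bound follows.

**Step 4: $g_t$ is close to the sphere, uniformly.** Since $|g|=1$ a.e., $1-|g_t(x)|\le|g(Rx)-g_t(x)|$ for a.e. $R$. Averaging over $R$, writing $g_t(x)$ as a mean over $R'$, and using Jensen with Step 3,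
$$1-|g_t(x)|\le\iint\rho_t(R)\rho_t(R')|g(Rx)-g(R'x)|\,dR\,dR'\le\Big(\frac C{t^{2N}}\iint_{B_t(x)^2}|g(y)-g(z)|^p\,dy\,dz\Big)^{1/p}.$$
On $B_t(x)^2$, $|y-z|<2t$, so $t^{-2N}\le2^{2N}|y-z|^{-2N}$, and
$$1-|g_t(x)|\le\Big(C\iint_{|y-z|<2t}\frac{|g(y)-g(z)|^p}{|y-z|^{2N}}\,dy\,dz\Big)^{1/p},$$
which tends to $0$ uniformly in $x$ as $t\to0$, by dominated convergence.

**Step 5: projection.** For small $t$, $|g_t|\ge\frac12$, so $\Pi g_t=\Phi(g_t)$ is smooth with values in $\mathbb S^N$; also $\Phi(g)=g$. Choose $t_j\to0$ with $g_{t_j}\to g$ a.e., and put $g_j=\Phi(g_{t_j})$. Then $[g_j(x)-g_j(y)]-[g(x)-g(y)]\to0$ for a.e. $(x,y)$. As $\Phi$ is Lipschitz on the unit ball, its $p$-th power is at most $C(|g_{t_j}(x)-g_{t_j}(y)|^p+|g(x)-g(y)|^p)$. By Step 2 this majorant converges a.e. and in $L^1(m)$. By the generalized dominated convergence theorem $|g_j-g|_{W^{s,p}}\to0$. $\square$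

For $p>N$ and arbitrary $g\in W^{N/p,p}(\mathbb S^N;\mathbb S^N)$, apply the inequality for smooth maps to $g_j$ and let $j\to\infty$: $\deg g_j=\deg g$ eventually and $|f-g_j|\to|f-g|$. This proves (3) for $p>N$.

## 7. The range $1\le p\le N$, $N\ge2$: trading derivatives for boundedness

Now $s=N/p\ge1$. Since $h$ is bounded, we can interpolate between $L^\infty$ and $W^{N/p,p}$ and land in $W^{N/q,q}$ with $q=N+1>N$, where (3) is already proved. Two inequalities are needed. The first passes from the full norm to the semi-norm.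

**Lemma 5.** *$\|u-\bar u\|_{W^{s,p}}\le C|u|_{W^{s,p}}$ on $\mathbb S^N$, where $\bar u$ is the mean of $u$.*

*Proof.* **Step 1: reduction to the kernel of the semi-norm.** Recall Ehrling's lemma: if $X\hookrightarrow Y$ is compact and $Y\hookrightarrow Z$ is continuous and injective, then for each $\varepsilon>0$, $\|u\|_Y\le\varepsilon\|u\|_X+C_\varepsilon\|u\|_Z$. Take $X=W^{s,p}$, $Z=L^p$, and $Y=W^{k,p}$ (or $Y=W^{k-1,p}$ if $s=k$); $X\hookrightarrow Y$ is compact. For $\varepsilon$ small we absorb the term $\varepsilon\|u\|_{W^{s,p}}$ and find that $\|u\|_{L^p}+|u|_{W^{s,p}}$ is equivalent to $\|u\|_{W^{s,p}}$. If the lemma fails, there are $u_n$ with mean $0$, $\|u_n\|_{W^{s,p}}=1$, $|u_n|_{W^{s,p}}\to0$. By compactness of $W^{s,p}\hookrightarrow L^p$ a subsequence converges in $L^p$. By the equivalence it is Cauchy in $W^{s,p}$, and its limit $u$ has mean $0$, $\|u\|_{W^{s,p}}=1$ and $|u|_{W^{s,p}}=0$. So it is enough to show that $|u|_{W^{s,p}}=0$ implies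 $u$ constant. This is clear if $s<1$. If $s\ge1$, then $D^ku=T$ is a constant tensor a.e. ($T=0$ if $s=k$), and we may argue on each component of $u$.

**Step 2: $D^k$ read through the homogeneous extension.** $D^kU$ is homogeneous of degree $-k$, so $D^kU(x)=|x|^{-k}T$ on $\mathbb R^{N+1}\setminus\{0\}$, and $U$ is smooth. As $U$ is homogeneous of degree $0$, $T(x,\dots,x)=\frac{d^k}{dr^k}U(rx)|_{r=1}=0$ for $x\in\mathbb S^N$. Since $T$ is symmetric, $T=0$ by polarization. So $D^kU=0$, and $U$ is a polynomial on the connected set $\mathbb R^{N+1}\setminus\{0\}$. It is bounded, hence constant.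

**Step 3: $D^k$ read as covariant derivative.** Now $T$ vanishes when $x$ is inserted in any slot, for a.e. and hence every $x\in\mathbb S^N$. These $x$ span $\mathbb R^{N+1}$, so $T=0$ and $\nabla^ku=0$. In charts this expresses the derivatives of order $k$ as smooth linear combinations of lower ones, so $u$ is smooth by bootstrap. If $k\ge2$,
$$\int|\nabla^{k-1}u|^2=\int\langle\nabla^{k-2}u,\nabla^*\nabla^{k-1}u\rangle=0,$$
because $\nabla^*\nabla^{k-1}u$ is, up to sign, a trace of $\nabla^ku=0$. So $\nabla^{k-1}u=0$, and inductively $\nabla u=0$: $u$ is constant. $\square$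

**Lemma 6.** *Let $N\ge2$, $1\le p\le N$, $q=N+1$. Then*
$$\|u\|_{W^{N/q,q}(\mathbb S^N)}\le C\|u\|_{W^{N/p,p}(\mathbb S^N)}^{p/q}\,\|u\|_{L^\infty}^{1-p/q} .$$

*Proof.* We quote a theorem of Brezis and Mironescu (Ann. Inst. H. Poincaré Anal. Non Linéaire 35 (2018)). Let $\Omega$ be a bounded Lipschitz domain, $0\le s_1\le s_2$, $1\le p_1,p_2\le\infty$, $0<\theta<1$, $s=\theta s_1+(1-\theta)s_2$, $\frac1r=\frac\theta{p_1}+\frac{1-\theta}{p_2}$. Then
$$\|u\|_{W^{s,r}}\le C\|u\|^\theta_{W^{s_1,p_1}}\|u\|^{1-\theta}_{W^{s_2,p_2}}$$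
holds unless $s_2\ge1$ is an integer, $p_2=1$ and $s_2-s_1\le1-\frac1{p_1}$.

**Step 1: the exponents.** Take $(s_1,p_1)=(0,\infty)$, $(s_2,p_2)=(N/p,p)$ and $1-\theta=p/q\in(0,1)$. Then $s=\frac pq\cdot\frac Np=\frac Nq$ and $\frac1r=\frac pq\cdot\frac1p=\frac1q$. The exceptional case would require $p=1$ and $N\le1$, which is excluded by $N\ge2$.

**Step 2: from domains to the sphere.** Take two stereographic charts $\psi_j:B\to\mathbb S^N$, $B$ a ball in $\mathbb R^N$, whose images cover $\mathbb S^N$, with Lebesgue number $\lambda$. Then $\|u\circ\psi_j\|_{W^{N/p,p}(B)}\le C\|u\|_{W^{N/p,p}(\mathbb S^N)}$, and $\|u\circ\psi_j\|_{L^\infty}\le\|u\|_{L^\infty}$. Conversely, $0<N/q<1$, so the semi-norm of $W^{N/q,q}(\mathbb S^N)$ is the double integral (1) with $q$ in place of $p$. Pairs with $|y-z|<\lambda$ lie in a common $\psi_j(B)$; pairs with $|y-z|\ge\lambda$ contribute at most $C\lambda^{-2N}\|u\|^q_{L^q}$. Hence $\|u\|_{W^{N/q,q}(\mathbb S^N)}\le C\sum_j\|u\circ\psi_j\|_{W^{N/q,q}(B)}$.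 Apply Step 1 on $B$ to each $u\circ\psi_j$. $\square$

**Proof of (3) for $N\ge2$, $1\le p\le N$.** Let $q=N+1$, $g\in W^{N/p,p}(\mathbb S^N;\mathbb S^N)$, $h=g-f$. Then $|h|\le2$ and $|h-\bar h|\le4$. Apply Lemma 6 to $h-\bar h$ and then Lemma 5:
$$|h|_{W^{N/q,q}}\le C\,\|h-\bar h\|^{p/q}_{W^{N/p,p}}\,4^{1-p/q}\le C\,|h|^{p/q}_{W^{N/p,p}} .$$
In particular $g=f+h\in W^{N/q,q}(\mathbb S^N;\mathbb S^N)$. Its degree, being the VMO degree, is the same whichever of the two spaces we consider. The map $f$ was chosen in Lemma 2 without reference to $p$, so (3) with $q>N$ in place of $p$ applies to it: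
$$|\deg g-d_1|\le C\,|h|^q_{W^{N/q,q}}\le C\,|h|^p_{W^{N/p,p}} .$$

**Proof of Theorem 1.** Inequality (3) is now proved for $N=p=1$ (Section 4), for $p>N$ (Section 6) and for $N\ge2$, $1\le p\le N$ (above), so for all $N\ge1$ and $1\le p<\infty$, with a constant depending only on $N$ and $p$. Taking $p$-th roots gives the inequality of the theorem for the smooth map $f\in\mathcal E_{d_1}$. Restricting to $g\in\mathcal E_{d_2}$, taking the infimum over $g$ and then the supremum over $\mathcal E_{d_1}$,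
$$H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\ge\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\ge C'_{p,N}\,|d_1-d_2|^{1/p}\qquad\forall\,d_1,d_2\in\mathbb Z .\qquad\square$$
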